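# Hausdorff measures of different dimensions, with and without the Continuum Hypothesis

## 1. The guess that all these measure spaces are the same, tested on Cantor sets

Let $n\ge 1$ and $0<d<n$. We write $\mathcal H^d$ for $d$-dimensional Hausdorff outer measure on $\mathbb R^n$,
$$\mathcal H^d(E)=\lim_{\delta\to 0}\ \inf\Big\{\sum_j(\operatorname{diam}U_j)^d:\ E\subset\bigcup_jU_j,\ \operatorname{diam}U_j<\delta\Big\},$$
with countable covers, and $\mathcal M_{\mathcal H^d}$ for the $\sigma$-algebra of sets $E$ that are measurable in the sense of Carathéodory: $\mathcal H^d(T)=\mathcal H^d(T\cap E)+\mathcal H^d(T\setminus E)$ for all $T\subset\mathbb R^n$. An isomorphism between measure spaces $(X,\mathcal A,\mu)$ and $(Y,\mathcal B,\nu)$ is a bijection $f:X\to Y$ such that both $f$ and $f^{-1}$ map measurable sets to measurable sets and preserve measure. No continuity is asked.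

Márton Elekes, in "Hausdorff measures of different dimensions are isomorphic under the Continuum Hypothesis", arXiv:1109.5310 (2011), has this theorem: under CH, for all $0<d_1\le d_2<n$ the spaces $(\mathbb R^n,\mathcal M_{\mathcal H^{d_1}},\mathcal H^{d_1})$ and $(\mathbb R^n,\mathcal M_{\mathcal H^{d_2}},\mathcal H^{d_2})$ are isomorphic. The question is whether CH can be dropped.

The first guess is that it can: CH looks like a bookkeeping device, and a bijection that may ignore the topology should not be able to see dimension. To test this guess we need some textbook facts.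

- **(H1)** Borel sets are $\mathcal H^d$-measurable. $\mathcal H^d$-null sets are measurable. $\mathcal H^d$ is translation invariant, points are null, and $\mathcal H^d$ is Borel regular: every $E$ lies in a Borel set $Q$ (a *Borel hull*) with $\mathcal H^d(Q)=\mathcal H^d(E)$.
- **(H2)** $\mathcal H^d(E)=0$ iff for every $\varepsilon>0$ there is a countable cover of $E$ with $\sum_j(\operatorname{diam}U_j)^d<\varepsilon$. (The diameters are then automatically less than $\varepsilon^{1/d}$.)
- **(H3)** If $\mathcal H^d(E)<\infty$ and $d'>d$, then $\mathcal H^{d'}(E)=0$. Also $\mathcal H^n$ is a positive multiple of Lebesgue measure, so $\mathcal H^d(E)<\infty$ with $d<n$ makes $E$ Lebesgue null.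
- **(H4)** If $E$ is $\mathcal H^d$-measurable with $\mathcal H^d(E)<\infty$, there are Borel sets $P_0\subset E\subset Q_0$ with $\mathcal H^d(Q_0\setminus P_0)=0$. Indeed, let $Q_0$ be a Borel hull of $E$. Then $\mathcal H^d(Q_0\setminus E)=0$. Let $G$ be a Borel hull of $Q_0\setminus E$, and put $P_0=Q_0\setminus G$.
- **(H5)** Isomorphism theorem for measures: if $\mu$ is a Borel probability measure on a standard Borel space $X$ and points are $\mu$-null, there is a Borel isomorphism $X\to[0,1)$ carrying $\mu$ to Lebesgue measure.

**Test 1: the endpoints.** The excluded value $d=0$ gives counting measure, where points have measure $1$. The value $d=n$ gives a $\sigma$-finite measure. For $0<d<n$ points are null, and $\mathbb R^n$ is not $\sigma$-finite: a countable union of sets of finite $\mathcal H^d$-measure is Lebesgue null by (H3). So inside the range $0<d<n$ these two crude invariants see no difference.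

**Test 2: one Cantor set, by hand.** Let $n=1$, $0<d<1$, $r=2^{-1/d}<\frac12$ and
$$C_d=\Big\{(1-r)\sum_{j\ge0}a_jr^j:\ a\in2^\omega\Big\}.$$
Points with $a_0=0$ lie in $[0,r]$ and points with $a_0=1$ in $[1-r,1]$. In general $C_d$ splits into $2^k$ disjoint level-$k$ pieces, translates of $r^kC_d$, so $\mathcal H^d(C_d)\le2^kr^{kd}=1$. Let $\mu$ be the coin-tossing measure on $C_d$. Two different level-$(k+1)$ pieces are at distance at least $r^k(1-2r)$, so a set $U$ with $r^{k+1}(1-2r)\le\operatorname{diam}U<r^k(1-2r)$ meets at most one of them and has $\mu$-measure at most $2^{-k-1}=r^{(k+1)d}\le(\operatorname{diam}U/(1-2r))^d$. The bound $(\operatorname{diam}U/(1-2r))^d$ is trivial if $\operatorname{diam}U\ge1-2r$, and sets with one point are $\mu$-null. Summing over a cover gives $\mathcal H^d(C_d)\ge(1-2r)^d>0$. By translation invariance all level-$k$ pieces have equal $\mathcal H^d$-measure, so $\mathcal H^d$ on $C_d$ is a multiple of coin tossing. Hence for $0<d_1,d_2<1$ the digit map $C_{d_1}\to C_{d_2}$ is an isomorphism up to a constant factor: dimension is invisible on one Cantor set. By (H4) and (H5)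 the same holds for any two Borel sets of measure $1$, up to adjusting null sets.

So the guess passes the local tests. What remains is to glue continuum many local isomorphisms together. We shall see that this works under a hypothesis weaker than CH, and that in ZFC alone the guess is **false**.

## 2. Cardinals of the null ideal, and the statements

Let $\mathcal N$ be the ideal of Lebesgue null sets.

**Definition.** $\mathrm{non}(\mathcal N)$ is the least size of a non-null set. $\mathrm{cov}(\mathcal N)$ is the least number of null sets covering the line. $\mathrm{add}(\mathcal N)$ is the least number of null sets with non-null union.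

Countable unions of null sets are null, so $\mathrm{add}(\mathcal N)\ge\aleph_1$. A cover of the line has non-null union, and a non-null set is a union of points, so $\mathrm{add}(\mathcal N)\le\mathrm{cov}(\mathcal N)$ and $\mathrm{add}(\mathcal N)\le\mathrm{non}(\mathcal N)$. All three are at most $\mathfrak c$. As an example, under CH all three equal $\aleph_1=\mathfrak c$. By (H5), $\mathrm{non}$ and $\mathrm{cov}$ are the same for the null ideal of any atomless Borel probability measure on a Polish space.

**Theorem 1 (ZFC).** Assume $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$. Let $0<d_1<d_2<n$ and $d_2>n/2$. Then there is no $f:\mathbb R^n\to\mathbb R^n$ such that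

- (i) $f^{-1}(V)$ is $\mathcal H^{d_1}$-measurable for every Borel $V$;
- (ii) $\mathcal H^{d_1}(f^{-1}(N))=0$ for every Borel $N$ with $\mathcal H^{d_2}(N)=0$.

In particular the two measure spaces are not isomorphic.

The last sentence follows because Borel sets are $\mathcal H^{d_2}$-measurable and the inverse of an isomorphism preserves measurability and measure, so an isomorphism satisfies (i) and (ii). Note how little (i) and (ii) ask: $f$ need not be injective, nor preserve the measure of anything but null sets. As an example, if $d_1\ge d_2$ the identity satisfies (i) and (ii), since $\mathcal H^{d_2}(N)=0$ implies $\mathcal H^{d_1}(N)=0$.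

**Theorem 2 (ZFC).** If $\mathrm{add}(\mathcal N)=\mathfrak c$ (e.g. under CH or MA), then all the spaces $(\mathbb R^n,\mathcal M_{\mathcal H^d},\mathcal H^d)$, $0<d<n$, are isomorphic.

**Corollary** (assuming ZFC is consistent, in (a) and (b)).

- (a) The isomorphism statement is not provable in ZFC, for any $n\ge1$.
- (b) It is independent even of ZFC+¬CH.
- (c) If $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$, the spaces with $n/2<d<n$ are pairwise non-isomorphic, and none of them is isomorphic to one with $d\le n/2$.
- (d) If $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$, $n/2<d_2<n$ and $0<d_1<n$, then a map with (i), (ii) exists iff $d_1\ge d_2$.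

So CH cannot be dropped. The answer needs only Theorem 1 and part (a); Theorem 2 shows what CH can be weakened to. Nothing is claimed about pairs $d_1<d_2\le n/2$ under $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$.

## 3. Splitting the binary digits of a point: the compact sets $L_s$

Both theorems use compact sets of positive finite measure, and Theorem 1 uses a whole family of them, parametrized by a probability space. We build them from binary digits. Fix $0<d_1<n$ and put
$$t=d_1/n,\qquad \tau=\min(t,1-t),\qquad e=t-\tau=\max(0,2t-1).$$
We identify $m\in\omega$ with $\{0,\dots,m-1\}$.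

**Step 1: choice of digits.** The purpose is to reserve a set $A$ of digit places of density $t$ for moving inside one compact set, and a disjoint set $B$, as dense as possible up to $t$, for the parameter. We want disjoint infinite $A,B\subset\omega$ with, for all $m\in\omega$,
$$tm-1\le|A\cap m|\le tm+1,\qquad|B\cap m|\ge\tau m-1.\tag{1}$$
If $t\ge\frac12$, let $A=\{k:\lfloor t(k+1)\rfloor>\lfloor tk\rfloor\}$ and $B=\omega\setminus A$. As $t<1$, the floor increases by $0$ or $1$ at each step, so $|A\cap m|=\lfloor tm\rfloor$ and $|B\cap m|=m-\lfloor tm\rfloor\ge(1-t)m=\tau m$. If $t<\frac12$, let $D=\{k:\lfloor2t(k+1)\rfloor>\lfloor2tk\rfloor\}$, so $|D\cap m|=\lfloor2tm\rfloor$, and put the elements of $D$ alternately into $A$ and $B$, starting with $A$. Then $\frac{2tm-1}2\le|A\cap m|\le\frac{2tm+1}2$ and $|B\cap m|\ge\frac{(2tm-1)-1}2=tm-1=\tau m-1$. In both cases $A$ and $B$ are infinite.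

**Step 2: the map $\Phi$.** This step turns digits into points. Let $\lambda_A,\lambda_B$ be the uniform product probability measures on $2^A,2^B$. For $(a,s)\in2^A\times2^B$ let $z\in2^\omega$ extend $a\cup s$ by zeros, and let $\Phi(a,s)\in[0,1]^n$ be the point with coordinates $\sum_kz_{nk+i}2^{-k-1}$, $i<n$. The map $\Phi$ is continuous. Let $L_s=\Phi[2^A\times\{s\}]$, a compact set. For $\sigma\in2^{A\cap m}$ write $[\sigma]_m=\{a\in2^A:a{\restriction}(A\cap m)=\sigma\}$, so that $\lambda_A([\sigma]_m)=2^{-|A\cap m|}$.

As an example take $n=1$, $d_1=\frac12$. Then $A$ is the set of odd numbers and $B$ the set of even numbers. With $C=\{\sum_ja_{2j+1}4^{-j-1}\}$ we get $L_s=x_s+C$, where $x_s=\sum_js_{2j}2^{-2j-1}\in2C$. So the $L_s$ are translates of a Cantor set of ratio $\frac14$, and the decomposition of $z$ into its two halves says $C+2C=[0,1]$.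

**(L0)** *If $\mathcal H^{d_1}(W)=0$, then for every $\varepsilon>0$ there are countably many strings $\zeta_i\in2^{m_i}$ with $\sum_i2^{-tm_i}<\varepsilon$ such that whenever $\Phi(a,s)\in W$, the associated $z$ extends some $\zeta_i$.*

This translates covers of $W$ into sets of strings. Cover $W$ by sets $U_j$ with $\operatorname{diam}U_j<1$ and $\sum_j(\operatorname{diam}U_j)^{d_1}$ small. After a small enlargement we may assume $\operatorname{diam}U_j>0$. Let $k_j\ge0$ satisfy $2^{-k_j-1}\le\operatorname{diam}U_j<2^{-k_j}$. The closed convex hull of each coordinate projection of $U_j$ is an interval of length less than $2^{-k_j}$, so it contains at most one multiple of $2^{-k_j}$ and meets at most two closed dyadic intervals of length $2^{-k_j}$. So $U_j$ meets at most $2^n$ closed dyadic cubes of side $2^{-k_j}$. The string $z{\restriction}nk_j$ lists the first $k_j$ digits of all $n$ coordinates, so it determines such a cube containing $\Phi(a,s)$, and different strings determine different cubes. Hence for the points of $U_j$ at most $2^n$ strings of length $nk_j$ are needed, each of weight $2^{-tnk_j}=2^{-d_1k_j}\le(2\operatorname{diam}U_j)^{d_1}$.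 The total weight is at most $2^{n+d_1}\sum_j(\operatorname{diam}U_j)^{d_1}$, which is as small as we like.

**(L1)** $\mathcal H^{d_1}(L_s)<\infty$. Fixing $z{\restriction}m$ fixes at least $\lfloor m/n\rfloor$ digits of each coordinate. So for each $m$, $L_s$ is covered by $2^{|A\cap m|}\le2^{tm+1}$ sets of diameter $\le\sqrt n\,2^{-\lfloor m/n\rfloor}\le2\sqrt n\,2^{-m/n}$. As $2^{tm}\cdot2^{-d_1m/n}=1$, this gives $\mathcal H^{d_1}(L_s)\le2(2\sqrt n)^{d_1}$.

**(L2)** *If $\mathcal H^{d_1}(W)=0$, then $\lambda_A\{a:\Phi(a,s)\in W\}=0$ for every $s$.* With the strings from (L0), this set is covered by the sets $[\zeta_i{\restriction}(A\cap m_i)]_{m_i}$. So it has outer measure $\le\sum_i2^{-|A\cap m_i|}\le2\sum_i2^{-tm_i}<2\varepsilon$ by (1).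

In particular $\mathcal H^{d_1}(L_s)>0$: otherwise (L2) with $W=L_s$ would give $\lambda_A(2^A)=0$.

## 4. Gluing continuum many pieces when $\mathrm{add}(\mathcal N)=\mathfrak c$

The natural attempt to prove the guess is to list all Borel sets of finite measure in order type $\mathfrak c$, subtract from each the union of the earlier ones, and match the resulting disjoint pieces of $\mathcal H^{d_1}$ with those of $\mathcal H^{d_2}$. We carry this out under $\mathrm{add}(\mathcal N)=\mathfrak c$, which proves Theorem 2, and then look at where the hypothesis was needed.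

Assume $\mathrm{add}(\mathcal N)=\mathfrak c$ and fix $d\in(0,n)$.

**Step 1: small unions of $\mathcal H^d$-null sets (Fact 1).** We transfer the additivity of $\mathcal N$ to $\mathcal H^d$: *a union of fewer than $\mathrm{add}(\mathcal N)$ $\mathcal H^d$-null sets is $\mathcal H^d$-null.*

We use Bartoszyński's theorem (Bartoszyński–Judah, Thm 2.3.9) in this form: for any family of fewer than $\mathrm{add}(\mathcal N)$ functions $h\in\omega^\omega$ there is $\varphi$ assigning to each $k$ a set $\varphi(k)\subset\omega$ with $|\varphi(k)|\le2^k$, such that each $h$ in the family satisfies $h(k)\in\varphi(k)$ for all but finitely many $k$.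

Call a ball rational if its center and its radius $r>0$ are rational. Let $N$ be a nonempty $\mathcal H^d$-null set. For each $i\in\omega$ cover $N$ by rational balls with $\sum r^d<2^{-i}$, and list all these covers into one sequence $(b_j)$, so that $\sum_jr_j^d<\infty$. Every point of $N$ is in $b_j$ for infinitely many indices $j$, at least one for each $i$. Since the tails of $\sum r_j^d$ tend to $0$, we can cut the sequence into consecutive finite blocks $F_k$, $k\in\omega$, such that $F_k$ has weight $\sum r^d\le4^{-k}$ for $k\ge1$. Then $N\subset\limsup_k\bigcup F_k$. For each $k\ge1$ fix an enumeration by $\omega$ of the finite families of rational balls with $\sum r^d\le4^{-k}$. Let $h(k)$ be the index of $F_k$ for $k\ge1$, and $h(0)=0$; this $h\in\omega^\omega$ codes $N$.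

Given fewer than $\mathrm{add}(\mathcal N)$ nonempty null sets $N_\alpha$ with codes $h_\alpha$, take $\varphi$ as above. For $k\ge1$ let $U_k$ be the union of the families with index in $\varphi(k)$. Its weight is at most $2^k4^{-k}=2^{-k}$, and every $N_\alpha$ lies in $\limsup_k\bigcup U_k$. This set is covered by the balls in $\bigcup_{k\ge k_0}U_k$, for which $\sum(2r)^d\le2^d\cdot2^{1-k_0}$, so it is $\mathcal H^d$-null by (H2).

**Step 2: measurability of small unions (Fact 2).** We shall subtract fewer than $\mathfrak c$ sets at a time and must stay measurable. We show: *If $E\cap Q$ is measurable for every Borel $Q$ with $\mathcal H^d(Q)<\infty$, then $E$ is measurable. A union of fewer than $\mathfrak c$ measurable sets is measurable.*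

For the first part, let $\mathcal H^d(T)<\infty$ (only such $T$ need to be tested, by subadditivity) and let $Q$ be a Borel hull of $T$. Testing the measurable set $E\cap Q$ on $T\subset Q$ gives $\mathcal H^d(T)=\mathcal H^d(T\cap E)+\mathcal H^d(T\setminus E)$. This part needs no hypothesis on $\mathrm{add}(\mathcal N)$. For the second part, let $E_\beta$ be the given measurable sets and $Q$ Borel with $\mathcal H^d(Q)<\infty$. Let $U$ be a countable union of sets $E_\beta\cap Q$ of maximal measure; the supremum is attained, since a countable union of countable unions is one. Then every $(E_\beta\cap Q)\setminus U$ is null, so $\bigcup_\beta(E_\beta\cap Q)\setminus U$ is null by Fact 1. So $\bigcup_\beta E_\beta\cap Q$ is measurable. Now use the first part.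

**Step 3: decomposition.** This produces the pieces. There are $\mathfrak c$ Borel sets of finite $\mathcal H^d$-measure; let $\{Q_\alpha:\alpha<\mathfrak c\}$ enumerate them and let $D_\alpha=Q_\alpha\setminus\bigcup_{\beta<\alpha}Q_\beta$. The $D_\alpha$ are measurable by Fact 2 and of finite measure. They partition $\mathbb R^n$, because singletons occur among the $Q_\alpha$. Every set of finite outer measure lies in some $Q_\alpha\subset\bigcup_{\beta\le\alpha}D_\beta$, hence meets fewer than $\mathfrak c$ of the $D_\beta$. Therefore:

- (P1) $E$ is measurable iff all $E\cap D_\alpha$ are. For "$\Leftarrow$": $E\cap Q_\alpha=\bigcup_{\beta\le\alpha}(E\cap D_\beta\cap Q_\alpha)$ is measurable by the second part of Fact 2, for every $\alpha$; now use its first part.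
- (P2) Let $E$ be measurable. If $E$ meets fewer than $\mathfrak c$ pieces, then $\mathcal H^d(E)=\sum_\alpha\mathcal H^d(E\cap D_\alpha)$. If $E$ meets $\mathfrak c$ pieces, then $\mathcal H^d(E)=\infty$.

The last clause of (P2) was just shown. For the other: if uncountably many terms are positive, infinitely many exceed some fixed positive number, and both sides are $\infty$. Otherwise the union of the null terms is null by Fact 1, and countable additivity applies to the rest.

**Step 4: $\mathfrak c$ many pieces have positive measure.** To match pieces for different $d$ we must count the non-null ones. Let $I_+=\{\alpha:\mathcal H^d(D_\alpha)>0\}$ and suppose $|I_+|<\mathfrak c$. Let $Q$ be compact with $0<\mathcal H^d(Q)<\infty$, for example a set $L_s$ of Section 3 with $d$ in place of $d_1$. For $\beta\in I_+$ we have $D_\beta\subset Q_\beta$ and $\mathrm{Leb}(Q_\beta)=0$ by (H3). By translation invariance $\mathcal H^d((Q+v)\cap Q_\beta)=\mathcal H^d\{x\in Q:x+v\in Q_\beta\}$, and Tonelli, for the finite measure $\mathcal H^d$ on $Q$ and Lebesgue measure, gives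
$$\int_{\mathbb R^n}\mathcal H^d((Q+v)\cap Q_\beta)\,dv=\int_Q\mathrm{Leb}(Q_\beta-x)\,d\mathcal H^d(x)=0.$$
So $\{v:\mathcal H^d((Q+v)\cap D_\beta)>0\}$ is Lebesgue null. As $|I_+|<\mathfrak c=\mathrm{add}(\mathcal N)\le\mathrm{cov}(\mathcal N)$, some $v$ avoids all these sets. Then $Q+v$, having finite measure, meets fewer than $\mathfrak c$ pieces, each in a null set, so $\mathcal H^d(Q+v)=0$ by Fact 1. This contradicts $\mathcal H^d(Q+v)=\mathcal H^d(Q)>0$.

**Step 5: grouping.** We make all pieces $\sigma$-finite of infinite measure, so that they become alike. By Step 4, $I_+=\bigcup_{k\ge1}\{\alpha:\mathcal H^d(D_\alpha)>1/k\}$ has size $\mathfrak c$, and $\mathrm{cf}(\mathfrak c)>\omega$, so there is $\varepsilon>0$ such that $I_1=\{\alpha:\mathcal H^d(D_\alpha)>\varepsilon\}$ has size $\mathfrak c$. Split $I_1$ into $\mathfrak c$ countably infinite blocks, and add the elements of $\mathfrak c\setminus I_1$ to the blocks injectively, at most one per block. Let $P_\gamma$ ($\gamma<\mathfrak c$) be the union of the $D_\alpha$ over the $\gamma$-th block. The $P_\gamma$ partition $\mathbb R^n$, and each is measurable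 and $\sigma$-finite with $\mathcal H^d(P_\gamma)=\infty$. As blocks are countable, a set meets fewer than $\mathfrak c$ of the $P_\gamma$ iff it meets fewer than $\mathfrak c$ of the $D_\alpha$. Hence (P1) and (P2) hold with $P_\gamma$ in place of $D_\alpha$: measurability of $E\cap P_\gamma$ gives that of $E\cap D_\alpha=(E\cap P_\gamma)\cap D_\alpha$ for $\alpha$ in the block, and the sum in (P2) may be taken block by block.

**Step 6: each piece is standard.** We show that $P_\gamma$, with its $\mathcal H^d$-measurable subsets and $\mathcal H^d$, is isomorphic to $\mathbb R$ with the Lebesgue measurable sets and Lebesgue measure. Applying (H4) to the countably many $D_\alpha$ in $P_\gamma$, write $P_\gamma=R\cup Z$ disjointly, with $R$ Borel and $Z$ null. On $R$, $\mathcal H^d$ is a $\sigma$-finite infinite Borel measure with null points. So $R$ is a countable disjoint union of Borel sets $R_i$ of finite measure. Each $R_i$ can be cut into finitely many Borel sets so that the running total of measure hits every integer, since an atomless finite measure takes all intermediate values; grouping the parts partitions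 $R$ into infinitely many Borel sets of measure $1$. By (H5) each of these is Borel isomorphic to an interval $[j,j+1)$, $j\in\mathbb Z$, with measure preserved. Together we get a Borel isomorphism $\theta:R\to\mathbb R$ carrying $\mathcal H^d$ to Lebesgue measure. By (H4) and $\sigma$-finiteness, a subset of $R$ is $\mathcal H^d$-measurable iff it lies between two Borel sets differing by a null set, and the same holds for Lebesgue measure. Hence $\theta$ carries measurable sets to measurable sets in both directions and preserves measure. Finally let $C$ be the usual Cantor set in $\mathbb R$, which is Lebesgue null, and redefine $\theta$ on $\theta^{-1}(C)\cup Z$ to be any bijection onto $C$; both sets have size $\mathfrak c$. Only null sets are affected, and now $\theta:P_\gamma\to\mathbb R$ is the desired isomorphism.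

**Step 7: conclusion of the proof of Theorem 2.** We match the pieces. For $d_1,d_2\in(0,n)$ take such partitions $(P^1_\gamma)_{\gamma<\mathfrak c}$, $(P^2_\gamma)_{\gamma<\mathfrak c}$ and isomorphisms $P_\gamma^1\cong\mathbb R\cong P_\gamma^2$, and let $f$ be the union of the resulting bijections $P^1_\gamma\to P^2_\gamma$. By (P1) and (P2), measurability and measure of a set are determined by its traces on the pieces and by whether it meets fewer than $\mathfrak c$ pieces. All of this is preserved by $f$ and $f^{-1}$, so $f$ is an isomorphism. $\blacksquare$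

**Where the gluing breaks.** The hypothesis entered through Fact 1, and without it already Step 3 can fail. Suppose $\mathrm{non}(\mathcal N)<\mathfrak c$. Take $S\subset2^A$ with $|S|=\mathrm{non}(\mathcal N)$ that is not $\lambda_A$-null, fix $s\in2^B$, and let $X=\Phi[S\times\{s\}]\subset L_s$. Then $\mathcal H^{d_1}(X)<\infty$ by (L1), and $\mathcal H^{d_1}(X)>0$, since otherwise (L2) would make $S$ null. If $X$ were measurable, (H4) would give a Borel subset of $X$ of positive measure; it would be uncountable, hence of size $\mathfrak c>|X|$. So $X$ is a union of fewer than $\mathfrak c$ points and is not measurable. If the enumeration begins with the points of $X$ and continues with $L_s$, the next piece is $L_s\setminus X$, which is not measurable.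

## 5. Exchanging quantifiers between $s$ and a random null set

That one construction breaks does not yet show non-isomorphism. We now look for a contradiction from a map $f$ with (i), (ii) and $d_1<d_2$.

Write $f_s(a)=f(\Phi(a,s))$. Suppose we could find a family of Borel sets $N_\omega$, indexed by a probability space $(\Omega,P)$, almost all of them $\mathcal H^{d_2}$-null, such that for each fixed $s$ the set $N_\omega$ meets $f[L_s]$ for almost every $\omega$. On the other side, for fixed $\omega$ with $\mathcal H^{d_2}(N_\omega)=0$, the set $W=f^{-1}(N_\omega)$ is $\mathcal H^{d_1}$-null by (ii), and we might hope that such a set misses $L_s$ for almost every $s$. These two statements pull against each other, and Fubini suggests itself.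

**The obstacle to Fubini.** To apply Fubini to $\{(s,\omega):f_s^{-1}(N_\omega)\ne\emptyset\}$ one needs this set to be measurable for $\lambda_B\times P$. Nothing in (i) gives that: by the first part of Fact 2, (i) constrains $f$ only on sets of finite $\mathcal H^{d_1}$-measure, such as a single $L_s$, and says nothing about how $f_s$ varies with $s$. This gap cannot be closed in ZFC, since Theorem 2 provides an isomorphism under CH. For such an $f$, in any situation where the two displayed hopes hold, the set would have conull sections in one direction and almost all sections null in the other.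

**What the hypothesis $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ does.** Take a non-null set $S\subset2^B$ of size $\mathrm{non}(\mathcal N)$. For each $s\in S$ there is a null set of bad $\omega$. These are fewer than $\mathrm{cov}(\mathcal N)$ null sets, so one $\omega$ is good for all $s\in S$ at once, with no measurability in $s$ required. For this $\omega$ the bad parameters on the other side form a $\lambda_B$-null set, which cannot contain $S$. This is the exchange of quantifiers we need.

It remains to make both hopes true. The second one is right as stated when $d_1\le n/2$, and wrong with our $A,B$ when $d_1>n/2$.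

**A null set meeting every $L_s$.** Let $t>\frac12$, so $B=\omega\setminus A$, and let $W_0=\Phi[\{0\}\times2^B]$. Then $\Phi(0,s)\in W_0\cap L_s$ for every $s$. But $W_0$ is covered by $2^{|B\cap m|}\le2^{(1-t)m+1}$ sets of diameter $\le2\sqrt n\,2^{-m/n}$, and $2^{(1-t)m+1}(2\sqrt n)^{d_1}2^{-tm}\to0$ as $m\to\infty$. So $\mathcal H^{d_1}(W_0)=0$. The parameter has too few digits left: with density $t$ for $A$, only density $1-t<t$ remains for $B$.

The remedy is to measure how small $W\cap L_s$ is rather than ask that it be empty. A string of length $m$ has weight $2^{-tm}$ in (L0), and a random $s$ is compatible with it with probability about $2^{-\tau m}$. What is left is $2^{-em}$ with $e=t-\tau$.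

**Definition.** $Z\subset2^A$ is **$e$-null** if for every $\varepsilon>0$ it is covered by a countable (possibly empty) family of sets $[\sigma_j]_{m_j}$ with $\sum_j2^{-em_j}<\varepsilon$.

If $e=0$, the sum counts the sets of the family, so $e$-null means $Z=\emptyset$. As an example with $e>0$ take $n=1$, $d_1=\frac34$. Then $A=\{k:4\nmid k\}$, $B$ is the set of multiples of $4$, and $e=\frac12$. A single point $a$ is $e$-null, being covered by $[a{\restriction}(A\cap m)]_m$ of weight $2^{-m/2}$. The whole space is not: for every cover of $2^A$, (1) gives $1\le\sum_j2^{-|A\cap m_j|}\le2\sum_j2^{-3m_j/4}\le2\sum_j2^{-m_j/2}$, so $\sum_j2^{-m_j/2}\ge\frac12$.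

**(L3)** *If $\mathcal H^{d_1}(W)=0$, then for $\lambda_B$-a.e. $s$ the set $\{a:\Phi(a,s)\in W\}$ is $e$-null.*

For each $j$ take strings $\zeta_i=\zeta_i^j\in2^{m_i}$ from (L0) with $\sum_i2^{-tm_i}<4^{-j}$, and let
$$w_j(s)=\sum\{2^{-em_i}:s{\restriction}(B\cap m_i)=\zeta_i{\restriction}(B\cap m_i)\},$$
a Borel function of $s$. By (1) and $e+\tau=t$,
$$\int w_j\,d\lambda_B=\sum_i2^{-em_i-|B\cap m_i|}\le2\sum_i2^{-(e+\tau)m_i}=2\sum_i2^{-tm_i}<2\cdot4^{-j}.$$
So $\lambda_B(w_j\ge2^{-j})\le2\cdot2^{-j}$ by Markov, and by Borel–Cantelli, for a.e. $s$ we have $w_j(s)<2^{-j}$ for all large $j$. Fix such $s$ and $j$. If $\Phi(a,s)\in W$, then the associated $z$ extends some $\zeta_i$. Hence $s$ agrees with $\zeta_i$ on $B\cap m_i$, so $i$ is counted in $w_j(s)$, and $a\in[\zeta_i{\restriction}(A\cap m_i)]_{m_i}$. These sets cover $\{a:\Phi(a,s)\in W\}$ with total weight $w_j(s)<2^{-j}$. $\square$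

For $n=1$, $d_1=\frac12$ this says that an $\mathcal H^{1/2}$-null set misses $x_s+C$ for almost every $s$. In general it tells us what the random sets must do: $f_s^{-1}(N_\omega)$ must fail to be $e$-null, not merely be nonempty.

## 6. Percolation sets that are $\mathcal H^{d_2}$-null but have large preimages

Now fix also $d_2$ with $d_1<d_2<n$ and $d_2>n/2$.

**Step 1: choice of the retention exponent $c$.** We shall keep each dyadic cube with probability $2^{-c}$. Nullness of the resulting set will need $c$ large, and largeness of its preimages will need $c$ small. We need $c>0$ with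
$$c>n-d_2,\qquad\frac et+\frac c{d_2}<1.\tag{2}$$
Such $c$ exists iff $n-d_2<d_2(1-\frac et)$. If $e=0$, this says $n-d_2<d_2$, which is $d_2>n/2$. If $e=2t-1>0$, then $e/t=2-n/d_1$, and it says $n-d_2<d_2(\frac n{d_1}-1)$, which is $d_1<d_2$. Both are among our hypotheses. For instance, for $n=1$, $d_1=\frac12$, $d_2=\frac34$ we have $e=0$, and $c=\frac12$ satisfies $\frac14<c<\frac34$. For $n=1$, $d_1=\frac34$, $d_2=\frac45$ we have $e/t=\frac23$, and $c=\frac14$ satisfies $\frac15<c<\frac13\cdot\frac45=\frac4{15}$.

**Step 2: the sets $N_\omega$.** We define the random set. For $l\in\omega$, $v\in\mathbb Z^n$ and each half-open dyadic cube $Q\subset v+[0,1)^n$ of side $2^{-k}$, $k\ge1$, let $\xi_{l,Q}$ be independent with $P(\xi_{l,Q}=1)=2^{-c}$ and $P(\xi_{l,Q}=0)=1-2^{-c}$. Let $(\Omega,P)$ be the corresponding countable product space. As $0<2^{-c}<1$, $P$ is an atomless Borel probability measure on a compact metrizable space. Let $\Lambda_k^{l,v}$ be the union of the cubes $Q\subset v+[0,1)^n$ of side $2^{-k}$ such that $\xi_{l,Q'}=1$ for all dyadic $Q'\supseteq Q$ of sides $2^{-1},\dots,2^{-k}$, and $\Lambda_0^{l,v}=v+[0,1)^n$.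 Put
$$\Lambda^{l,v}=\bigcap_k\overline{\Lambda_k^{l,v}},\qquad N_\omega=\bigcup_{l,v}\Lambda^{l,v},$$
an $F_\sigma$ set. The index $l$ gives infinitely many independent copies.

**Step 3: $\mathcal H^{d_2}(N_\omega)=0$ almost surely.** This makes (ii) applicable to $N_\omega$. A cube of side $2^{-k}$ survives with probability $2^{-ck}$, so the expected number of cubes in $\Lambda_k^{l,v}$ is $2^{(n-c)k}$. The expectation of (number of cubes)$\cdot2^{-d_2k}$ is $2^{-(c+d_2-n)k}$, which is summable over $k$ by (2). Hence almost surely these quantities have a finite sum over $k$ and tend to $0$, for all of the countably many pairs $(l,v)$. Since $\Lambda^{l,v}$ is covered by the closures of the cubes in $\Lambda_k^{l,v}$, of diameter $\sqrt n\,2^{-k}$, it is $\mathcal H^{d_2}$-null, and so is $N_\omega$.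

**Lemma.** *Let $g:2^A\to\mathbb R^n$ be $\lambda_A$-measurable with $\lambda_A(g^{-1}(N))=0$ for every $\mathcal H^{d_2}$-null Borel $N$. Then there is a $P$-null set $\mathcal Z\subset\Omega$ such that for $\omega\notin\mathcal Z$ the set $g^{-1}(N_\omega)$ is not $e$-null.*

To show that a set is not $e$-null, we shall put on it a nonzero measure $\Theta$ with finite energy $\iint\kappa\,d\Theta\,d\Theta$ for the kernel $\kappa(a,a')=2^{em(a,a')}$, where $m(a,a')$ is the first place of difference. This $\Theta$ will be a limit of the measures $\lambda_A$ restricted to $g^{-1}(\Lambda_k)$ and multiplied by $2^{ck}$ to compensate for the discarded cubes.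

*Proof.* Let $\nu=g_*\lambda_A$, a Borel probability measure on $\mathbb R^n$. Balls $B(y,r)$ are closed.

**Step 4: $\nu$ has no concentrated part.** We convert the hypothesis on null sets into a bound on $\nu$ of small balls. Let $Y$ be the set of $y$ with $\sup_{k\ge0}2^{kd_2}\nu(B(y,2^{-k}))=\infty$. It is Borel because $y\mapsto\nu(B(y,r))$ is upper semicontinuous. We claim $\mathcal H^{d_2}(Y)=0$. Let $M,\delta>0$. Since $\nu\le1$, finitely many $k$ cannot cause the supremum to be infinite, so each $y\in Y$ has some $r_y=2^{-k}<\delta$ with $\nu(B(y,r_y))>Mr_y^{d_2}$. By the $5r$-covering lemma there are disjoint balls $B(y_i,r_i)$ among these with $Y\subset\bigcup_iB(y_i,5r_i)$. There are countably many, since they are disjoint and have positive $\nu$-measure, and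
$$\sum_i(10r_i)^{d_2}\le10^{d_2}M^{-1}\sum_i\nu(B(y_i,r_i))\le10^{d_2}/M.$$
As $M$ is arbitrary, $\mathcal H^{d_2}(Y)=0$ by (H2). By the hypothesis on $g$, $\nu(Y)=\lambda_A(g^{-1}(Y))=0$.

**Step 5: a good compact set $K$.** We make the bound uniform and $g$ continuous. By Step 4, $\lambda_A$-almost all of $2^A$ is covered by the countably many $\lambda_A$-measurable sets
$$\Big\{a:g(a)\in v+[0,1)^n,\ \sup_{k\ge0}2^{kd_2}\nu(B(g(a),2^{-k}))\le C_0\Big\}\qquad(C_0\in\mathbb N,\ v\in\mathbb Z^n).$$
One of them has positive measure. By Lusin's theorem and inner regularity it contains a compact $K$ with $\lambda_A(K)>0$ and $g{\restriction}K$ continuous. Thus $g[K]\subset v+[0,1)^n$ and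
$$\nu(B(g(a),2^{-k}))\le C_02^{-kd_2}\qquad(a\in K,\ k\ge0).\tag{3}$$
Fix these $K,v,C_0$ and let $\mu=\lambda_A{\restriction}K$. For $a\ne a'$ in $2^A$ let $m(a,a')=\min\{k\in A:a_k\ne a'_k\}$, and let $m(a,a)=\infty$. Let $\kappa(a,a')=2^{em(a,a')}\ge1$, with $\kappa\equiv1$ if $e=0$.

**Step 6: energy estimate.** We bound the double integral that will control second moments; this is where the second half of (2) is used. By (2) choose $\frac1p$ with $\frac et<\frac1p<1-\frac c{d_2}$, and let $\frac1{p'}=1-\frac1p$. Then $p,p'\in(1,\infty)$, $ep<t$ and $cp'<d_2$. Let $a\in K$. For $m\in A$ the set of $a'$ with $m(a,a')=m$ has measure $2^{-|A\cap m|-1}$, and the point $a$ has measure $0$, so by (1)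
$$\int\kappa(a,a')^p\,d\lambda_A(a')\le\sum_{m\in A}2^{epm}2^{-|A\cap m|}\le2\sum_m2^{(ep-t)m}<\infty.$$
By (3), $\nu(\{g(a)\})=0$. Splitting according to $|g(a)-g(a')|>1$ or $2^{-k-1}<|g(a)-g(a')|\le2^{-k}$, we get from (3)
$$\int|g(a)-g(a')|^{-cp'}\,d\lambda_A(a')\le1+\sum_{k\ge0}2^{(k+1)cp'}C_02^{-kd_2}<\infty.$$
Both bounds are uniform in $a\in K$. By Hölder,
$$C_2:=n^{c/2}\iint\kappa(a,a')\,|g(a)-g(a')|^{-c}\,d\mu(a)\,d\mu(a')<\infty.$$

**Step 7: second moments.** We show that the compensated measures keep their mass and have bounded energy with a probability bounded below. Fix $l$ and write $\Lambda_k=\Lambda_k^{l,v}$, $\Lambda=\Lambda^{l,v}$. Let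
$$d\Theta_k=2^{ck}\,1[g(a)\in\Lambda_k]\,d\mu(a),\qquad I(\Theta)=\iint\kappa\,d\Theta\,d\Theta.$$
The measure $\Theta_k$ depends only on the finitely many variables $\xi_{l,Q}$ with $Q\subset v+[0,1)^n$ of side $\ge2^{-k}$, so $\Theta_k(K)$ and $I(\Theta_k)$ are measurable functions of $\omega$.

For $y\in v+[0,1)^n$ we have $P(y\in\Lambda_k)=2^{-ck}$, since $y$ lies in one cube of each side $2^{-1},\dots,2^{-k}$. For $y\ne y'$ in $v+[0,1)^n$ let $j$ be the largest $i\le k$ such that $y,y'$ lie in the same dyadic cube of side $2^{-i}$. They share their cubes at levels $1,\dots,j$ and have different ones at levels $j+1,\dots,k$, so the events $y\in\Lambda_k$ and $y'\in\Lambda_k$ together involve $j+2(k-j)=2k-j$ different cubes, and $P(y,y'\in\Lambda_k)=2^{-c(2k-j)}$. Also $|y-y'|\le\sqrt n\,2^{-j}$. So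
$$2^{2ck}P(y,y'\in\Lambda_k)=2^{cj}\le n^{c/2}|y-y'|^{-c}.$$
Since $g(a)\ne g(a')$ for $\mu\times\mu$-a.e. $(a,a')$, by $\nu(\{g(a)\})=0$, Tonelli gives $E\,\Theta_k(K)=\mu(K)$ and, as $\kappa\ge1$,
$$E\,\Theta_k(K)^2\le E\,I(\Theta_k)\le C_2.$$
In particular $C_2\ge\mu(K)^2>0$. Put $\eta=\mu(K)^2/(4C_2)$.

Recall Paley–Zygmund: if $X\ge0$ has mean $x>0$ and $E X^2<\infty$, then $x\le\frac x2+E(X\,1[X\ge\frac x2])\le\frac x2+(EX^2)^{1/2}P(X\ge\frac x2)^{1/2}$, so $P(X\ge\frac x2)\ge x^2/(4EX^2)$. Hence $P(\Theta_k(K)\ge\frac12\mu(K))\ge\eta$. By Markov, $P(I(\Theta_k)>2C_2/\eta)\le\eta/2$. Together,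
$$P\big(\Theta_k(K)\ge\tfrac12\mu(K),\ I(\Theta_k)\le2C_2/\eta\big)\ge\eta-\eta/2=\eta/2\qquad\text{for every }k.\tag{4}$$

**Step 8: from positive probability to probability one.** Here the independent copies are used. Let $E_l$ be the event that the event in (4) occurs for infinitely many $k$. It is a limsup of events of probability at least $\eta/2$, so $P(E_l)\ge\eta/2$. The constants $\eta$ and $C_2$ do not depend on $l$, and the events $E_l$, $l\in\omega$, are independent because they use disjoint sets of variables. So $P(\bigcup_lE_l)=1$. Put $\mathcal Z=\Omega\setminus\bigcup_lE_l$, a $P$-null set. It remains to show that $g^{-1}(N_\omega)$ is not $e$-null whenever $\omega\in E_l$ for some $l$. Fix such $\omega$ and $l$.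

**Step 9: a limit measure of finite energy.** Since $\Theta_k(K)^2\le I(\Theta_k)\le2C_2/\eta$ along the infinitely many $k$ in question, the masses are bounded, and a subsequence of these $\Theta_k$ converges weakly to a measure $\Theta$ on the compact space $K$, with $\Theta(K)\ge\mu(K)/2>0$. Then also $\Theta_k\times\Theta_k\to\Theta\times\Theta$ weakly along the subsequence: by Stone–Weierstrass, continuous functions on $K\times K$ are uniform limits of finite sums of products $u(a)u'(a')$, and the masses are bounded. The functions $\kappa_M(a,a')=2^{e\min(m(a,a'),M)}$ depend only on $a{\restriction}(A\cap M)$ and $a'{\restriction}(A\cap M)$, so they are continuous, and they increase to $\kappa$ as $M\to\infty$. Each satisfies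
$$\iint\kappa_M\,d\Theta\,d\Theta=\lim\iint\kappa_M\,d\Theta_k\,d\Theta_k\le2C_2/\eta,$$
so $I(\Theta)\le2C_2/\eta<\infty$ by monotone convergence.

**Step 10: $\Theta$ lives on $g^{-1}(N_\omega)$.** The sets $F_k=\{a\in K:g(a)\in\overline{\Lambda_k}\}$ are compact, as $g{\restriction}K$ is continuous, and they decrease with $k$. The set $F_k$ carries $\Theta_{k'}$ for all $k'\ge k$. Since $F_k$ is closed, weak convergence gives $\Theta(F_k)\ge\limsup\Theta_{k'}(F_k)=\lim\Theta_{k'}(K)=\Theta(K)$ along the subsequence. So $\Theta$ is carried by $\bigcap_kF_k=K\cap g^{-1}(\Lambda)\subset g^{-1}(N_\omega)$.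

**Step 11: finite energy forbids cheap covers.** Suppose $g^{-1}(N_\omega)\subset\bigcup_j[\sigma_j]_{m_j}$. Any two of these sets are nested or disjoint. Moreover $[\sigma]_m$ is contained only in the sets $[\sigma{\restriction}(A\cap m')]_{m'}$ with $A\cap m'\subset A\cap m$, which are finitely many different sets. So we may keep only the maximal ones, each once, and assume they are disjoint; this does not increase $\sum_j2^{-em_j}$. If $a,a'\in[\sigma_j]_{m_j}$, then $m(a,a')\ge m_j$, so $\kappa\ge2^{em_j}$ on $[\sigma_j]_{m_j}^2$. Regard $\Theta$ as a measure on $2^A$. If $\sum_j2^{-em_j}<\infty$, Step 10 and Cauchy–Schwarz give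
$$\Theta(K)^2\le\Big(\sum_j\Theta([\sigma_j]_{m_j})\Big)^2\le\sum_j2^{-em_j}\cdot\sum_j2^{em_j}\Theta([\sigma_j]_{m_j})^2\le I(\Theta)\sum_j2^{-em_j},$$
the last step because the squares $[\sigma_j]_{m_j}^2$ are disjoint. Thus $\sum_j2^{-em_j}\ge\Theta(K)^2/I(\Theta)>0$ for every cover, and $g^{-1}(N_\omega)$ is not $e$-null. $\square$

If $e=0$, then $\kappa\equiv1$, and the Lemma says that $g^{-1}(N_\omega)\ne\emptyset$ almost surely: the random null set meets the range of $g$.

## 7. The contradiction: proof of Theorem 1

Assume $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ and suppose $f$ satisfies (i), (ii). For $s\in2^B$ let $f_s(a)=f(\Phi(a,s))$.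

**Step 1: each $f_s$ satisfies the hypotheses of the Lemma.** This transfers (i) and (ii) from $\mathbb R^n$ to $2^A$. Let $V$ be Borel. The set $f^{-1}(V)\cap L_s$ is $\mathcal H^{d_1}$-measurable of finite measure, by (i) and (L1). By (H4), intersecting the larger set with $L_s$, there are Borel sets $P_0\subset f^{-1}(V)\cap L_s\subset Q_0\subset L_s$ with $\mathcal H^{d_1}(Q_0\setminus P_0)=0$. Their preimages under the continuous map $\Phi(\cdot,s)$ are Borel, sandwich $f_s^{-1}(V)$, and differ by a $\lambda_A$-null set by (L2). So $f_s$ is $\lambda_A$-measurable. If $N$ is Borel and $\mathcal H^{d_2}(N)=0$, then $\mathcal H^{d_1}(f^{-1}(N))=0$ by (ii), so $\lambda_A(f_s^{-1}(N))=0$ by (L2).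

**Step 2: one $\omega$ for all $s\in S$.** Here the cardinal hypothesis replaces Fubini. Let $S\subset2^B$ be non-null for $\lambda_B$ with $|S|=\mathrm{non}(\mathcal N)$. For $s\in S$ let $\mathcal Z_s\subset\Omega$ be the $P$-null set given by the Lemma for $g=f_s$. The sets $\mathcal Z_s$, together with the null set excluded in Step 3 of Section 6, are fewer than $\mathrm{cov}(\mathcal N)$ null sets for the atomless Borel probability measure $P$ on a Polish space. So there is $\omega\in\Omega\setminus\bigcup_{s\in S}\mathcal Z_s$ with $\mathcal H^{d_2}(N_\omega)=0$.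

**Step 3: the two sides meet.** We confront (L3) with the Lemma. Put $W=f^{-1}(N_\omega)$. The set $N_\omega$ is Borel, so $\mathcal H^{d_1}(W)=0$ by (ii). By (L3), for $\lambda_B$-a.e. $s$ the set $\{a:\Phi(a,s)\in W\}=f_s^{-1}(N_\omega)$ is $e$-null. But for every $s\in S$ it is not $e$-null, and $S$ is not $\lambda_B$-null. This is a contradiction. $\blacksquare$

## 8. Random reals: proof of the Corollary

**Part (a).** We need a model of $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$. Let $V\models$ CH and add $\omega_2$ random reals $r_\alpha\in2^\omega$ ($\alpha<\omega_2$) with the measure algebra of $2^{\omega_2\times\omega}$; see e.g. Kunen, *Random and Cohen reals*, Handbook of Set-Theoretic Topology, or Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*. We recall the textbook facts about this forcing that we use. It is ccc, so cardinals are preserved. Each real of $V[G]$ lies in $V[G{\restriction}A]$ for some countable $A\subset\omega_2$, $A\in V$. For $\alpha\notin A$ the real $r_\alpha$ is random over $V[G{\restriction}A]$, which means that it avoids every null Borel set coded there;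 this last fact holds for every $A\in V$, $A\subset\omega_2$. (In this section $A$ is a set of indices, not the digit set of Section 3.)

First, $\{r_\alpha:\alpha<\omega_1\}$ is not null. A null Borel set is coded by a real, hence in some $V[G{\restriction}A]$ with $A$ countable. Choose $\alpha\in\omega_1\setminus A$; then $r_\alpha$ avoids the null set. So $\mathrm{non}(\mathcal N)=\aleph_1$. Second, any $\aleph_1$ null Borel sets are coded in some $V[G{\restriction}A]$ with $|A|=\aleph_1$, and $r_\alpha$ with $\alpha\in\omega_2\setminus A$ avoids all of them. So $\aleph_1$ null sets never cover, and $\mathrm{cov}(\mathcal N)\ge\aleph_2$. Hence $\mathrm{non}(\mathcal N)<\mathrm{cov}(\mathcal N)$ in $V[G]$. For each $n\ge1$ there are $d_1<d_2$ as in Theorem 1, for example $d_1=n/2$ and $d_2=3n/4$, and Theorem 1 says that the corresponding spaces are not isomorphic in $V[G]$. In fact in $V[G]$, for every $n\ge1$, this happens for all $0<d_1<d_2<n$ with $d_2>n/2$.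

**Part (b).** In the model of part (a) we have $\mathfrak c\ge\mathrm{cov}(\mathcal N)\ge\aleph_2$, so CH fails there, and the isomorphism statement fails. In a model of MA+¬CH we have $\mathrm{add}(\mathcal N)=\mathfrak c$, and the isomorphism statement holds by Theorem 2.

**Part (c).** Given two different dimensions, at least one of them greater than $n/2$, call the smaller one $d_1$ and the larger one $d_2$. Then $d_2>n/2$, and Theorem 1 applies. Being isomorphic is a symmetric relation, so the order of the two spaces does not matter.

**Part (d).** For $d_1\ge d_2$ the identity satisfies (i) and (ii), as checked in Section 2. For $d_1<d_2$ Theorem 1 says that there is no such map. $\square$
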